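# Order one congruences of lines with smooth fundamental scheme: why the list ends at secant index four

## 1. Secant index against codimension

Take an $(N-1)$-dimensional family of lines in $\mathbb P^N$ such that exactly one line of the family passes through a general point of $\mathbb P^N$. The families that come to mind consist of lines meeting a fixed variety $X$ in $k$ points. For $k=1$ take $X$ to be a point; for $k=2$ take two disjoint linear spaces that together span. For $k=3$ there are four varieties $X\subset\mathbb P^{3a+1}$ of codimension $a+1$, with $a=1,2,4,8$. For $k=4$ there are two varieties $X\subset \mathbb P^{4a+1}$ of codimension $a+1$, with $a=1,2$. Looking at these numbers, the answer that one would first guess is that we see the beginning of something: the $4$-secant series should go on at $a=4$ and $a=8$, in $\mathbb P^{17}$ and $\mathbb P^{33}$, and a $5$-secant series should begin with a fourfold in $\mathbb P^6$. We shall test this guess by hand in Section 4, where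 it fails at its first new entry, and then prove that it fails everywhere: if $X$ is smooth, nothing is missing from the list.

**Conventions.** $V$ is a complex vector space of dimension $N+1$, $N\ge2$, and $U=V^\vee$. Points of $\mathbb P=\mathbb P^N$ are $1$-dimensional subspaces of $U$, so $H^0(\mathcal O_{\mathbb P}(1))=V$; lines are $2$-dimensional subspaces of $U$ and form $G(1,N)\subset\mathbb P(\Lambda^2U)$. Elements of $\Lambda^2V$ and $\Lambda^3V$ are skew $2$-forms and skew $3$-forms on $U$. For a vector bundle $\mathcal E$, $\mathbb P(\mathcal E)$ parametrizes lines in the fibers and $\mathcal O(-1)$ is the tautological subbundle. "gg" means globally generated, and $[x^i]F$ is the coefficient of $x^i$ in $F$.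

**Definition 1.1 (congruence, order).** A congruence of lines is an $(N-1)$-dimensional reduced closed subscheme $\Sigma\subset G(1,N)$. Its order is the number of lines of $\Sigma$ through a general point of $\mathbb P$. It is called Cohen–Macaulay if $\Sigma$ is a locally Cohen–Macaulay scheme.

**Definition 1.2 (fundamental scheme).** Let $\Sigma$ be irreducible of order $1$. Sending $x$ to the unique line of $\Sigma$ through $x$ defines a rational map $\varphi:\mathbb P^N\dashrightarrow G(1,N)\subset\mathbb P(\Lambda^2U)$. Write $\varphi=(f_1:\dots:f_M)$ with forms $f_i$ of the same degree and no non-constant common factor. The fundamental scheme $X(\Sigma)$ is the closed subscheme with ideal $(f_1,\dots,f_M)$. We always assume $X(\Sigma)\ne\emptyset$.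

**Definition 1.3 (secant index).** The secant index $k$ is the length of $L\cap X(\Sigma)$ for a general $L\in\Sigma$.

*Example, $k=1$.* Let $\Sigma$ be the set of lines through a point $x_0$. Then $\varphi(x)=x_0\wedge x$. Its coordinates are the linear forms vanishing at $x_0$, so $X(\Sigma)=\{x_0\}$ and $k=1$.

*Example, $k=2$, $N=3$.* Let $U=U_1\oplus U_2$ with $\dim U_i=2$ and coordinates $s_0,s_1$ and $t_0,t_1$. Through $x=(x_1,x_2)$ with $x_1,x_2\neq0$ there is exactly one line meeting both $\mathbb P(U_1)$ and $\mathbb P(U_2)$, namely $\langle x_1,x_2\rangle$. So $\varphi(x)=x_1\wedge x_2$, with coordinates $s_it_j$. Where $t_0\ne0$ or $t_1\neq 0$ the ideal $(s_it_j)$ equals $(s_0,s_1)$, and symmetrically; so $X(\Sigma)$ is the disjoint union of two lines, smooth but not connected, and $k=2$.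

We use the following theorem as known; the problem and its setting are taken from Christian Peskine, "Order 1 congruences of lines with smooth fundamental scheme", arXiv:1601.03951 (2016).

**Classification Theorem.** Let $\Sigma\subset G(1,N)$ be an order $1$, Cohen–Macaulay, irreducible congruence with smooth fundamental scheme and secant index $k$.

1. If $k=1$, then $\Sigma$ is the set of all lines through a point $x$, and $X(\Sigma)=\{x\}$.
2. If $k=2$, there is a decomposition $U=U_1\oplus U_2$ with $\dim U_i\ge2$ such that $\Sigma=\mathbb P(U_1)\times\mathbb P(U_2)=\mathbb P(U_1\otimes U_2)\cap G(1,N)$ is the set of lines joining $\mathbb P(U_1)$ and $\mathbb P(U_2)$, and $X(\Sigma)=\mathbb P(U_1)\cup\mathbb P(U_2)$.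
3. If $k=3$, $\Sigma$ is the congruence of $3$-secant lines to a projected Severi variety $X(\Sigma)$, the isomorphic image, under projection from a point off its secant variety, of the Veronese surface in $\mathbb P^5$, $\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$, $G(1,5)\subset\mathbb P^{14}$, or the $16$-dimensional $E_6$-variety in $\mathbb P^{26}$. These trisecant congruences are indeed Cohen–Macaulay, of order $1$.

**Proposition (secant index $4$).** There are the following congruences with secant index $4$.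

a) $\Sigma\subset G(1,5)$, the set of lines $\langle u,w\rangle$ with $\omega_i(u,w)=0$ for $i=1,\dots,4$, where $\omega_1,\dots,\omega_4\in\Lambda^2V=H^0(\Omega_{\mathbb P^5}(2))$. It is formed by the $4$-secant lines of its fundamental scheme, the Palatini threefold in $\mathbb P^5$.

b) $\Sigma\subset G(1,9)$, the set of lines $\langle u,w\rangle$ with $\tau(u,w,\cdot)=0$, where $\tau\in\Lambda^3V=H^0(\Lambda^2\Omega_{\mathbb P^9}(3))$. It is formed by the $4$-secant lines of its fundamental scheme, the second Palatini variety, a $6$-dimensional smooth variety cut out by the maximal Pfaffian ideal of $\tau$.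

For general choices these are order $1$, Cohen–Macaulay, irreducible congruences with smooth fundamental scheme. *The listed congruences of the Proposition* are all congruences of forms a) and b) having these properties.

The reason for order one is linear algebra. In a), the lines $\langle x,w\rangle$ sought through $x$ are the solutions $w\in U/x$ of four linear equations in a space of dimension five. In b), $\tau(x,\cdot,\cdot)$ is a skew form on the space $U/x$ of odd dimension nine, so it has a kernel, and the kernel is a line when the rank is $8$.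

**Conjecture.** The congruences listed in the Classification Theorem and the Proposition form the exhaustive list of Cohen–Macaulay, order $1$, irreducible congruences with smooth fundamental scheme.

The conjecture is **true**. What we prove is the following.

**Theorem A.** Let $\Sigma\subset G(1,N)$ be an irreducible congruence of order $1$ with $X=X(\Sigma)\neq\emptyset$ smooth and secant index $k\ge4$ (no Cohen–Macaulay hypothesis). Then $\Sigma$ is smooth, $k=4$, $N\in\{5,9\}$, and

* if $N=5$, there are linearly independent $\omega_1,\dots,\omega_4\in\Lambda^2V$ with $\Sigma=\{\langle u,w\rangle:\omega_i(u,w)=0\ \forall i\}$;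
* if $N=9$, there is $\tau\in\Lambda^3V$ with $\Sigma=\{\langle u,w\rangle:\tau(u,w,\cdot)=0\}$.

Theorem A implies the conjecture. If $k\le3$ the Classification Theorem applies. If $k\ge4$, the given $\Sigma$ is of form a) or b), and it has the required properties by hypothesis, so it is a listed congruence.

**Theorem B.** (1) Let $\Sigma$ be an irreducible congruence of order $1$ with nonempty smooth fundamental scheme (no Cohen–Macaulay assumption). Then $\Sigma$ is smooth and is one of the congruences listed in the Classification Theorem and the Proposition; in particular $k\le4$.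

(2) For $k=4$ there are exact sequences $0\to\mathcal O(-4)^4\to\Omega(-2)\to I_X\to0$ ($N=5$, $\deg X=7$), respectively $0\to\mathcal O(-7)\to T(-5)\to\Omega(-2)\to I_X\to0$ ($N=9$, $\deg X=15$, $\omega_X=\mathcal O_X(-3)$). The subspace $\langle\omega_1,\dots,\omega_4\rangle\subset\Lambda^2V$, respectively $\tau$ up to scalar, is determined by $\Sigma$.

(3) Conversely, suppose the zero scheme $D$ of $\omega_1(x,\cdot)\wedge\dots\wedge\omega_4(x,\cdot)\in H^0(\Lambda^4\Omega(8))=H^0(T(2))$ on $\mathbb P^5$ is nonempty and smooth of pure codimension $2$, respectively the zero scheme $D$ of $\tau(x,\cdot,\cdot)^{\wedge4}\in H^0(\Lambda^8\mathcal Q^*(4))=H^0(T(2))$ on $\mathbb P^9$, where $\mathcal Q=T(-1)$, is nonempty and smooth of pure codimension $3$. Then the set of lines in a), respectively b), is an irreducible smooth congruence of order $1$ with fundamental scheme $D$ and $k=4$.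

## 2. Barth–Larsen, Bott, regularity, and other textbook facts

* **(F1) Barth–Larsen.** If $X\subset\mathbb P^N$ is smooth irreducible of dimension $n$, then $H^i(\mathbb P^N,\mathbb Z)\to H^i(X,\mathbb Z)$ is an isomorphism for $i\le 2n-N$.
* **(F2) Hodge–Riemann.** Let $h$ be an ample class on a smooth projective $X$ of dimension $n$, and let $\varepsilon\in H^{2a}(X,\mathbb Q)$, $2a\le n$, be of type $(a,a)$ and primitive, i.e. $\varepsilon h^{n-2a+1}=0$. If $\varepsilon\ne0$, then $(-1)^a\int\varepsilon^2h^{n-2a}>0$.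
* **(F3)** Kodaira vanishing, and Kawamata–Viehweg vanishing: $H^i(Y,K_Y+A)=0$ for $i\ge1$ if $A$ is nef and big.
* **(F4) Castelnuovo–Mumford.** A coherent sheaf $\mathcal F$ on $\mathbb P^N$ is $m$-regular if $H^i(\mathcal F(m-i))=0$ for all $i\ge1$; then $\mathcal F(m)$ is gg. Example: by (F6), $\Omega$ is $2$-regular, so $\Omega(2)$ is gg; it is not $1$-regular, since $H^1(\Omega)\neq0$.
* **(F5) Blow-ups.** Let $p:\Gamma\to\mathbb P^N$ be the blow-up of a smooth irreducible $X$ of codimension $c$ with normal bundle $\mathcal N$, let $j:E=\mathbb P(\mathcal N)\to\Gamma$ and $\pi:E\to X$, and put $e=c_1(\mathcal O_{\mathbb P(\mathcal N)}(-1))$. Then $j^*E=e$; the key formula (Fulton, *Intersection Theory*, Prop. 6.7) gives $p^*[X]=j_*c_{c-1}(\pi^*\mathcal N/\mathcal O(-1))$; and $H^*(\Gamma)=H^*(\mathbb P^N)\oplus\bigoplus_{l=0}^{c-2}j_*(e^l\pi^*H^*(X))$, compatibly with Hodge types, where the $l$-th summand is shifted by $(l+1,l+1)$.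
* **(F6) Bott.** On $\mathbb P^N$, $H^i(\Omega(m))\ne0$ only for ($i=0$, $m\ge2$), ($i=1$, $m=0$, dimension $1$), ($i=N$, $m\le-N$). Dually, $H^i(T(m))\neq0$ only for ($i=0$, $m\ge-1$), ($i=N-1$, $m=-N-1$), ($i=N$, $m\le-N-3$). Also $H^0(\Omega(2))=\Lambda^2V$ and $H^0(T(-1))=U$.
* **(F7) Kronecker.** An algebraic integer all of whose conjugates have modulus $1$ is a root of unity.
* **(F8) Gauss.** For a nonzero $F\in\mathbb Q[x]$ let $\mathrm{cont}(F)$ be the minimal $2$-adic valuation of its coefficients. Then $\mathrm{cont}(FF')=\mathrm{cont}(F)+\mathrm{cont}(F')$. Example: $\mathrm{cont}(2+6x)=1$ and $\mathrm{cont}(\tfrac12+x)=-1$; the product $1+5x+6x^2$ has content $0$.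

*Reversal.* For a polynomial $F$ of degree $\le n$, its reversal in degree $n$ is $x^nF(1/x)$. If $\deg F\le n$ and $\deg F'\le n'$, the reversal of $FF'$ in degree $n+n'$ is the product of the reversals.

## 3. The incidence variety: a blow-up of $\mathbb P^N$ and a $\mathbb P^1$-bundle over $\Sigma$

Let $\Sigma$ be irreducible of order $1$ with $X=X(\Sigma)$ smooth and nonempty. Let $S\subset U\otimes\mathcal O_\Sigma$ be the tautological rank $2$ bundle and
$$\Gamma=\mathbb P(S)=\{(x,L):x\in L\in\Sigma\},\qquad q:\Gamma\to\Sigma,\quad p:\Gamma\to\mathbb P^N.$$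
Put $H=p^*\mathcal O(1)$ and $P=q^*c_1(S^*)$, the Plücker class. For $L\in\Sigma$ let $\tilde L=q^{-1}(L)$, which $p$ maps isomorphically onto $L$.

**Step 3.1 ($\Gamma$ is the blow-up of $X$, and $\Sigma$ is smooth).** The purpose is to obtain two structures on one smooth variety. $\Gamma$ is integral of dimension $N$, and $p$ is birational because the order is $1$. The closure of the graph of $\varphi$ lies in $\Gamma$, is closed and has dimension $N$, so it equals $\Gamma$. But the closure of the graph of $(f_1:\dots:f_M)$ is the blow-up of the ideal $(f_i)$. Hence $\Gamma=\mathrm{Bl}_X\mathbb P^N$. As $X$ is smooth, $\Gamma$ is smooth. As $q$ is faithfully flat and $\Gamma$ is regular, $\Sigma$ is regular: $\Sigma$ is smooth. Since the $f_i$ have no common factor, every component of $X$ has codimension $\ge2$. Finally $p$ is an isomorphism over $\mathbb P^N\setminus X$, so exactly one line of $\Sigma$ passes through each $x\notin X$.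

**Step 3.2 (the degree of $\varphi$ is $k$).** Let $E=p^{-1}(X)$ be the exceptional divisor and $d_0=\deg f_i$. The map to $\mathbb P(\Lambda^2U)$ is given on $\Gamma$ by the $p^*f_i$ divided by the equation of $E$, so $P=d_0H-E$. From $P\cdot\tilde L=0$ and $H\cdot\tilde L=1$ we get $d_0=E\cdot\tilde L$. A general $\tilde L$ is not contained in $E$, and then $E\cap\tilde L\cong X\cap L$ has length $k$. So $d_0=k$ and
$$P=kH-E. \tag{3.1}$$
In particular $k\ge1$: if $k=0$ the $f_i$ would be constants and $X$ would be empty.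

**Step 3.3 ($X$ is connected if $k\ge3$).** This separates the join of two linear spaces from everything else. Let $X_j$ be the components of $X$; they are disjoint since $X$ is smooth. Let $c_j\ge2$ be their codimensions, $E_j$ the exceptional divisors and $k_j=E_j\cdot\tilde L$. This number does not depend on $L$, and it is $\ge0$ because a general $\tilde L$ is not contained in $E_j$. Also $\sum k_j=k>0$.

All $k_j$ are positive. Indeed, suppose $k_1=0$; then some other index, say $2$, has $k_2>0$. Take $x\in X_1$ and $L\in\Sigma$ through $x$. Then $\tilde L$ meets $E_1$ and $E_1\cdot\tilde L=0$, so $\tilde L\subset E_1$. But $E_2\cdot\tilde L>0$, so $\tilde L$ meets $E_2$, which contradicts $E_1\cap E_2=\emptyset$.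

Now $K_\Gamma=-(N+1)H+\sum(c_j-1)E_j$, and $K_\Gamma\cdot\tilde L=-2$ because $\tilde L$ is a fiber of a $\mathbb P^1$-bundle. So $\sum k_j(c_j-1)=N-1$. If there are two components $X_1,X_2$, disjointness in $\mathbb P^N$ forces $c_1+c_2\ge N+1$, and
$$k_1(c_1-1)+k_2(c_2-1)\le N-1\le(c_1-1)+(c_2-1).$$
Hence $k_1=k_2=1$, equality holds, there is no further component, and $k=2$.

**From now on $k\ge3$**, so $X$ is irreducible, of codimension $c\ge2$.

**Step 3.4 (numbers and canonical classes).** Put $a=c-1\ge1$ and $K=k-1$. The relation $k(c-1)=N-1$ from Step 3.3 reads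
$$N=ka+1,\qquad \dim X=Ka. \tag{3.2}$$
Let $h=H|_X$, $d=\deg X$, and let $\mathcal N,\pi,j,e$ be as in (F5). From $0\to\mathcal O(-H)\to q^*S\to\mathcal O(H-P)\to0$ the relative tangent bundle of $q$ is $\mathcal O(2H-P)$. Together with $K_\Gamma=-(N+1)H+aE=-(ka+2)H+a(kH-P)$ this gives
$$K_{\Gamma/\Sigma}=P-2H,\qquad K_\Gamma=-2H-aP,\qquad K_\Sigma=-(a+1)P. \tag{3.3}$$
(In the last formula $P$ denotes the Plücker class on $\Sigma$ itself; $q^*$ is injective on Picard groups.) So $\Sigma$ is Fano, and $H^i(\mathcal O_\Sigma)=0$ for $i>0$ by Kodaira.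

**Step 3.5 (direct images).** These translate cohomology on $\Gamma$ into cohomology on $\mathbb P^N$. We have $Rp_*\mathcal O=\mathcal O$ and $Rp_*\mathcal O_E=\mathcal O_X$, hence $Rp_*\mathcal O(-E)=I_X$. Moreover
$$Rp_*\mathcal O(lE)=\mathcal O_{\mathbb P}\qquad(0\le l\le c-1), \tag{3.4}$$
by induction on $l$ from $0\to\mathcal O((l-1)E)\to\mathcal O(lE)\to\mathcal O_{\mathbb P(\mathcal N)}(-l)\to0$, since the fibers of $\pi$ are $\mathbb P^{c-1}$ and so $R\pi_*\mathcal O_{\mathbb P(\mathcal N)}(-l)=0$ for $1\le l\le c-1$.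

**Step 3.6 (a twisted vector field $v$ with zero scheme $X$).** The map $\varphi$ is a section of $\Lambda^2U\otimes\mathcal O(k)$ with zero scheme $X$, and $x\wedge\varphi(x)=0$. The subbundle $x\wedge U\subset\Lambda^2U\otimes\mathcal O$ is $T(-1)\otimes\mathcal O(-1)=T(-2)$, and it is the kernel of wedging with $x$. So $\varphi$ is a section of $T(-2)\otimes\mathcal O(k)$: we have $\varphi=x\wedge v$ with $v\in H^0(T(k-2))$. The zero scheme of $v$ is $X$, and for $x\notin X$ the vector $v(x)$ spans $L/x$, where $L$ is the line of $\Sigma$ through $x$. Contraction with $v$ is a surjection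
$$\Omega(2-k)\to I_X\to0. \tag{3.5}$$
Since $\Omega(2)$ is gg, so is $I_X(k)$, hence so is $\mathcal N^*(k)$. Also $\mathcal N(-1)$ is gg, as a quotient of $T_{\mathbb P}(-1)|_X$.

## 4. Intersection numbers with a symmetry, and tests in codimension two

Put $H'=P-H$. By (3.1), $E=KH-H'$. From the sequence for $q^*S$ we have $c(q^*S)=(1-H)(1-H')$, so $H+H'=P$ and $HH'=q^*c_2(S)$. Therefore *symmetric polynomials in $H,H'$ are pulled back from $\Sigma$*. Let
$$m_j=\int_\Gamma H^{N-j}H'^j\quad(0\le j\le N),\qquad M(x)=\sum_{j=0}^Nm_jx^j .$$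

**Step 4.1 (first values and antisymmetry).** The blow-up gives the first few $m_j$, and the $\mathbb P^1$-bundle gives a symmetry:
$$m_j=K^j\ (0\le j\le a),\qquad m_{N-j}=-m_j,\qquad x^NM(1/x)=-M. \tag{4.1}$$
For the first, expand $H'^j=(KH-E)^j$. We have $\int H^N=1$, and for $1\le l\le a$ the integral $\int H^{N-l}E^l=\int_Eh^{N-l}e^{l-1}$ vanishes because $N-l>N-c=\dim X$. For the second, $H^{N-j}H'^j+H^jH'^{N-j}$ is pulled back from $H^{2N}(\Sigma)$, which is $0$ as $\dim\Sigma=N-1$.

**Step 4.2 (the relation given by the key formula).** This step turns the Chern classes of $\mathcal N$ into one polynomial. Suppose that $c_i(\mathcal N)=n_ih^i$ in $H^{2i}(X,\mathbb Q)$ for $i<a$, and write $c_a(\mathcal N)=n_ah^a+\varepsilon$ with $n_a\in\mathbb Q$. Put $n_0=1$, $n_c=d$ (a notation). With $c_a(\pi^*\mathcal N/\mathcal O(-1))=\sum_{i\le a}c_i(\mathcal N)(-e)^{a-i}$ and $j_*(h^ie^l)=H^iE^{l+1}$, the key formula reads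
$$dH^c=\sum_{i\le a}(-1)^{a-i}n_iH^iE^{c-i}+j_*\pi^*\varepsilon .$$
Hence, putting $\eta:=j_*\pi^*\varepsilon$ and using $-E=H'-KH$,
$$\eta=\sum_{i=0}^cn_iH^i(-E)^{c-i}=G(H,H'):=\sum_{i=0}^cg_iH^{c-i}H'^i,\qquad g(s):=\sum_{i=0}^cg_is^i=\sum_{i=0}^cn_i(s-K)^{c-i}. \tag{4.2}$$
So $g$ is monic of degree $c$ and $g(K)=d$. Its reversal is
$$\gamma(x)=x^cg(1/x)=\sum_in_ix^i(1-Kx)^{c-i}=\sum_i\gamma_ix^i,\qquad\gamma_i=g_{c-i}.$$
Thus $\gamma_0=1$, $\gamma_1=n_1-cK$, $\gamma(1/K)=K^{-c}d$, and $\gamma_i$ is a polynomial with integer coefficients in $n_1,\dots,n_i$. Finally, for $0\le j\le N-c$,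
$$D_j:=\int G\,H^{N-c-j}H'^j=\sum_ig_im_{i+j}=[x^{c+j}](\gamma M). \tag{4.3}$$

**Three tests with $c=2$, assuming $\varepsilon=0$.** Here $a=1$, $N=k+1$, $g=s^2+g_1s+g_0$ with $g_1=n_1-2K$. The assumption $\varepsilon=0$ says $c_1(\mathcal N)=n_1h$ rationally, and then $m_{j+2}+g_1m_{j+1}+g_0m_j=0$ for $0\le j\le N-2$.

*$k=3$, $N=4$.* By (4.1), $(m_j)=(1,2,0,-2,-1)$. The relation for $j=0$ gives $2g_1+g_0=0$ and for $j=1$ gives $-2+2g_0=0$, so $g=s^2-\frac12s+1$, and $j=2$ holds as $0+1-1=0$. Thus $d=g(2)=4$ and $n_1=g_1+4=\frac72$. This is the projected Veronese surface: it is $\mathbb P^2$ with $h=2\ell$, of degree $4$, and $c_1(\mathcal N)=5h+K_X=10\ell-3\ell=\frac72h$. The method sees the right numbers. Note that $g$ is palindromic but not integral, because $h$ is divisible by $2$.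

*$k=5$, $N=6$, the first new entry of the guess.* Here $\dim X=4$ and $2\dim X-N=2$, so $H^2(X,\mathbb Z)=\mathbb Zh$ by (F1). Hence $\varepsilon=0$ holds automatically and $g_1=n_1-8$ is an integer. By (4.1), $(m_j)=(1,4,m_2,0,-m_2,-4,-1)$. The relations for $j=0,1,2$ are
$$m_2+4g_1+g_0=0,\qquad g_1m_2+4g_0=0,\qquad (g_0-1)m_2=0 .$$
If $m_2=0$, then $g_0=0$ and $g_1=0$, and the relation for $j=3$ becomes $-4=0$. So $g_0=1$, $m_2=-1-4g_1$, and $4g_1^2+g_1-4=0$, of discriminant $65$. There is no such integer: the guess fails here.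

*$k=4$, $N=5$.* By (4.1), $(m_j)=(1,3,m_2,-m_2,-3,-1)$. The relations for $j=0$ and $j=3$ are $m_2+3g_1+g_0=0$ and $-1-3g_1-g_0m_2=0$; adding them gives $(m_2-1)(1-g_0)=0$. If $g_0=1$, then $m_2=-1-3g_1$, and the relation $-m_2+g_1m_2+3g_0=0$ for $j=1$ becomes $3g_1^2-2g_1-4=0$, of discriminant $52$: no rational solution. If $m_2=1$, the relations for $j=0,1$ give $g_0=\frac12$, $g_1=-\frac12$, and then the relation $-3-g_1m_2+g_0m_2=0$ for $j=2$ reads $-2=0$. So for $k=4$ in $\mathbb P^5$ the assumption $\varepsilon=0$ is *always false*, even rationally, although such congruences exist by the Proposition.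

The tests show what to do in general for $k\ge5$, and that $k=4$ will need more.

## 5. If $\varepsilon=0$, the roots of $g$ are roots of unity

**Proposition 5.1.** Let $K\ge3$. It is impossible that $\varepsilon=0$, $n_i\in\mathbb Z$ for $i<a$, and ($a\ge2$ or $n_a\in\mathbb Z$).

*Proof.* Assume the contrary. By (4.2), $G(H,H')=0$ in $H^{2c}(\Gamma,\mathbb Q)$.

**Step 5.2 ($g=\gamma$ and $g\in\mathbb Z[x]$).** We first show that the vanishing of $G$ forces $G$ to be a symmetric polynomial. Write $G=A_0+HA_1$ with $A_0,A_1\in\mathbb Q[H+H',HH']$. Since $H^*(\Gamma)=H^*(\Sigma)\oplus H\cdot H^*(\Sigma)$, the class $A_1$ is $0$ in $H^{2a}(\Sigma)$. Pulled back to $\Gamma$, $A_1$ is a form of degree $a$ in $H,E$ that vanishes in $H^{2a}(\Gamma)$. But $H^a$ and $H^{a-l}E^l=j_*(h^{a-l}e^{l-1})$, $1\le l\le a=c-1$, lie in different summands of the decomposition in (F5), and they are nonzero because $h^{a-l}\ne0$. So they are independent, $A_1=0$ as a polynomial, $G$ is symmetric, and $g=\gamma$.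 Integrality: $g_{c-i}=\gamma_i\in\mathbb Z$ for $i\le a-1$, and $g_0=g_c=1$. There remains $g_1=g_{c-1}=\gamma_1=n_1-cK$, which is an integer, if $a\ge2$ because $1\le a-1$, and if $a=1$ because $n_1=n_a\in\mathbb Z$.

**Step 5.3 ($g$ divides $Q:=Kx^{b+1}-x^b+x-K$, where $b:=N+1-c=Ka+1$).** This replaces the unknown $m_j$ by an explicit polynomial. By (4.3) the coefficients of $x^c,\dots,x^N$ in $gM=\gamma M$ vanish. So $gM=\psi+x^{N+1}\psi_1$ with $\deg\psi,\deg\psi_1\le a$. By (4.1), $\psi\equiv g\sum_{j\le a}K^jx^j\equiv\frac g{1-Kx}\pmod{x^c}$. Since $g(1/K)=\gamma(1/K)=K^{-c}d$, the polynomial $g-dx^c$ is divisible by $1-Kx$, so $\psi=\frac{g-dx^c}{1-Kx}$. Reversing $gM$ in degree $N+c$ gives $-gM$, so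
$$\psi_1=-x^a\psi(1/x)=-\frac{g-d}{x-K}.$$
Multiply $gM$ by $(1-Kx)(x-K)$ and reduce modulo $g$:
$$0\equiv(g-dx^c)(x-K)-x^{N+1}(g-d)(1-Kx)\equiv-dx^c\big[(x-K)-x^b(1-Kx)\big]=-dx^cQ.$$
As $g(0)=1$ and $d\ne0$, $g\mid Q$.

**Step 5.4 (the roots of $Q$ are simple and lie on the unit circle).** Write $Q=x^b(Kx-1)-(K-x)$. Since $|K-x|^2-|Kx-1|^2=(K^2-1)(1-|x|^2)$, for $|x|<1$ we have $|x^b(Kx-1)|\le|Kx-1|<|K-x|$ and $Q(x)\ne0$. As $x^{b+1}Q(1/x)=-Q$, there are no roots with $|x|>1$ either. On $x=e^{\mathrm i\xi}$ we have $Q=(K-x)(F-1)$ with $F=x^b\frac{Kx-1}{K-x}$, $|F|=1$, and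
$$\frac{d}{d\xi}\arg F=b+\mathrm{Re}\,\frac1{1-1/(Kx)}+\mathrm{Re}\,\frac1{1-x/K}-1>b+\tfrac12+\tfrac12-1=b>0,$$
because $\mathrm{Re}\frac1{1-w}>\frac12$ for $|w|<1$. So $F'\ne0$ where $F=1$, and the roots are simple.

**Step 5.5 (the roots of $g$ are $\pm1$).** The roots of the monic $g\in\mathbb Z[x]$ are algebraic integers whose conjugates are again roots of $g\mid Q$, hence of modulus $1$. By Kronecker they are roots of unity. Let $s$ be one. Since $Ks-1=s(K-\bar s)$, $Q(s)=0$ says $s^{b+1}(K-\bar s)=K-s$. With $\zeta:=s^{b+1}$ this is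
$$K(1-\zeta)=s-\zeta\bar s,\qquad\bar s=s^{-1}.$$
Applying any automorphism $\sigma$ of $\overline{\mathbb Q}$ gives $K|1-\sigma\zeta|\le2$. If $\zeta$ has order $r\ge2$, the average of $|1-\sigma\zeta|^2$ over the conjugates is $2-2\mu(r)/\phi(r)$, with the Möbius function $\mu$ and Euler's function $\phi$. This is $\ge1$: if $\mu(r)=1$ and $r>1$, then $r$ has at least two prime factors and $\phi(r)\ge2$. Hence $K^2\le4$, contradicting $K\ge3$. So $\zeta=1$, $s=\bar s$ and $s=\pm1$.

**Step 5.6 (contradiction).** If $g(1)=0$, differentiate $g(x)=x^cg(1/x)$ at $1$: $2g'(1)=cg(1)=0$, so $1$ is a double root of $g$, hence of $Q$, which is excluded. So $g$ has only the root $-1$, and it is simple. Then $c=1$, contradicting $c\ge2$. $\square$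

For $K=2$, $a=1$ we have $Q=2x^4-x^3+x-2=(x^2-1)(2x^2-x+2)$, and $g=x^2-\frac12x+1$ from the Veronese test does divide it. It escapes because it is not integral, so integrality is a real ingredient.

**Corollary 5.7.** $k\ge5$ is impossible. Indeed $2\dim X-N=2(k-1)a-ka-1=(k-2)a-1\ge3a-1\ge2a$, so by (F1) $H^{2i}(X,\mathbb Z)=\mathbb Zh^i$ for $i\le a$. Hence $\varepsilon=0$ and all $n_i$, $i\le a$, are integers, against Proposition 5.1.

**From now on $k=4$**: $K=3$, $N=4a+1$, $\dim X=3a$. Here $2\dim X-N=2a-1$, so Barth–Larsen controls $H^{2i}(X)$ only for $i\le a-1$. The method stops exactly one degree short: the class $c_a(\mathcal N)$ may have a part $\varepsilon$ that is not a multiple of $h^a$. By Proposition 5.1 (if $a\ge2$) and the test above (if $a=1$), it must have one. So $G\ne0$, and the linear relations of Section 5 are not available.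

## 6. $k=4$, $a\ge2$: the square of a primitive class and a polynomial identity

The way past this is that $\varepsilon$ can be chosen primitive. Then $G$ is still killed by a power of $H$, which leaves about two thirds of the linear relations, and $HG^2$ is a multiple of an explicit class, with nonzero factor by Hodge–Riemann. The linear and the quadratic relations together give one clean identity of polynomials.

**Step 6.1 (the primitive class).** By (F1), $H^{2i}(X,\mathbb Z)=\mathbb Zh^i$ for $i\le a-1$ and $H^1(X,\mathbb Z)=0$; as $a\ge2$, $\mathrm{Pic}\,X=\mathbb Zh$. So $c_i(\mathcal N)=n_ih^i$ with $n_i\in\mathbb Z$ for $i\le a-1$, and $\gamma_1,\dots,\gamma_{a-1}\in\mathbb Z$. By Poincaré duality with $H^{2a-2}(X,\mathbb Q)$, $H^{4a+2}(X,\mathbb Q)=\mathbb Qh^{2a+1}$. Choose $n_a\in\mathbb Q$ with $\int\varepsilon h^{2a}=0$. Then $\varepsilon h^{a+1}\in\mathbb Qh^{2a+1}$ is killed by $h^{a-1}$, so it is zero, and we have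
$$\varepsilon h^{a+1}=0,\qquad\varepsilon^2h=\vartheta h^{2a+1}\ (\vartheta\in\mathbb Q),\qquad\int\varepsilon^2h^a=\vartheta d. \tag{6.1}$$
Thus $\varepsilon$ is a rational $(a,a)$ class in $H^{2a}(X)$, primitive as $3a-2a+1=a+1$. By Proposition 5.1 $\varepsilon\neq0$, so $\vartheta\ne0$ by Hodge–Riemann.

**Step 6.2 (relations on $\Gamma$ and among the numbers).** We have $G=\eta=j_*\pi^*\varepsilon$ and $\eta^2=j_*(\pi^*\varepsilon^2\cdot e)$. So (6.1) gives
$$H^{a+1}G=0,\qquad HG^2=\vartheta H^{2a+1}E^2=\vartheta H^{2a+1}(3H-H')^2. \tag{6.2}$$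
Integrating against monomials in $H,H'$ of degree $2a-1$ and $2a-2$ respectively, with $D_j$ as in (4.3) and $N-c=3a$:
$$D_j=0\ (0\le j\le2a-1),\qquad\sum_lg_lD_{l+j}=\vartheta(m_{j+2}-6m_{j+1}+9m_j)\ (0\le j\le2a-2). \tag{6.3}$$

**Step 6.3 (what the linear relations say).** Put $Y=\sum_{i=0}^{2a-1}m_{c+i}x^i$ and
$$J=\sum_{j=0}^a3^jx^j=\frac{1-3^cx^c}{1-3x},\quad J^*=x^aJ(1/x)=\frac{3^c-x^c}{3-x},\quad\rho=\frac{3^c\gamma-d}{1-3x},\quad\psi=\frac{\gamma-dx^c}{1-3x}.$$
Since $\gamma(1/3)=3^{-c}d$, $\rho$ and $\psi$ are polynomials of degree $\le a$. By (4.1),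
$$M=J+x^cY-x^{3a+1}J^*,\qquad x^{2a-1}Y(1/x)=-Y,\qquad\gamma J=\psi-x^c\rho .$$
So $\gamma M=\psi+x^c(\gamma Y-\rho)-x^{3a+1}\gamma J^*$. By (6.3) its coefficients at $x^c,\dots,x^{3a}$ vanish, hence
$$\gamma Y=\rho+x^{2a}\sigma,\qquad\deg\sigma\le a. \tag{6.4}$$
Write $\rho^*=x^a\rho(1/x)$ and $\sigma^*=x^a\sigma(1/x)$. Reversing (6.4) in degree $3a$ gives $gY=-\sigma^*-x^{2a}\rho^*$. Eliminating $Y$,
$$g\rho+\gamma\sigma^*=-x^{2a}(g\sigma+\gamma\rho^*).$$
The left side has degree $\le c+a=2a+1$. So it is $x^{2a}\ell$ with $\deg\ell\le1$, and $g\sigma+\gamma\rho^*=-\ell$. Reversing the left side in degree $2a+1$ gives $\gamma\rho^*+g\sigma=-\ell$ on the one hand and $x\ell(1/x)$ on the other. So $x\ell(1/x)=-\ell$, i.e. $\ell=\lambda(1-x)$: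
$$g\rho+\gamma\sigma^*=\lambda x^{2a}(1-x),\qquad g\sigma+\gamma\rho^*=-\lambda(1-x). \tag{6.5}$$

**Step 6.4 (the remaining $D_j$).** Let $T=\gamma J^*-\sigma$. Then $\gamma M=\psi-x^{3a+1}T$, so $D_{2a+i}=-T_i$ for $0\le i\le a$. Moreover $\rho^*=\frac{3^cg-dx^c}{x-3}\equiv-gJ^*\pmod{x^c}$. Hence $gT=g\gamma J^*-g\sigma=\gamma(gJ^*+\rho^*)+\lambda(1-x)$, and
$$gT\equiv\lambda(1-x)\pmod{x^c}. \tag{6.6}$$

**Step 6.5 (what the quadratic relations say).** Take $j=a-1+i$ with $0\le i\le a-1$ in (6.3). On the left $D_{l+j}=0$ unless $l\ge c-i$; for $l=c-p$, $0\le p\le i$, we have $g_l=\gamma_p$ and $D_{l+j}=D_{2a+i-p}=-T_{i-p}$. So the left side is $-[x^i](\gamma T)$. The right side is $\vartheta(m_{c+i}-6m_{c+i-1}+9m_{c+i-2})$. Write $m_{c+i}=3^{c+i}+\delta_i$; by (4.1) $\delta_i=0$ for $i<0$. The sequence $3^j$ is killed by the operator $(1-3x)^2$, so the right side is $\vartheta[x^i](1-3x)^2\big(Y-\frac{3^c}{1-3x}\big)$. By (6.4) $Y\equiv\rho/\gamma\pmod{x^{2a}}$, and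
$$\frac\rho\gamma-\frac{3^c}{1-3x}=\frac{3^c\gamma-d-3^c\gamma}{\gamma(1-3x)}=-\frac d{\gamma(1-3x)} .$$
So the right side is $-\vartheta d\,[x^i]\frac{1-3x}\gamma$, and therefore
$$\gamma^2T\equiv\vartheta d(1-3x)\pmod{x^a},\qquad T(0)=\vartheta d\ne0. \tag{6.7}$$

**Step 6.6 ($\lambda\ne0$).** This is needed to divide by $C$ below. If $\lambda=0$, (6.6) and $T(0)\ne0$ give $g\equiv0\pmod{x^c}$, so $g=x^c$ and $\gamma=1$. Then (6.5) gives $x^c\rho+\sigma^*=0$ with $\deg\sigma^*\le a<c$, so $\rho=\sigma=0$ and $T=J^*=3^a+3^{a-1}x+\cdots$. As $a\ge2$, (6.7) gives $3^a=\vartheta d$ and $3^{a-1}=-3\vartheta d$, a contradiction.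

**Step 6.7 (the identity).** Let $C=g_0=\gamma_c$. By (6.6) at $0$, $C=\lambda/(\vartheta d)\ne0$. Put $f=\big(3^cg+(1-3x)\sigma^*\big)/d$, of degree $\le c$. Multiplying the first identity of (6.5) by $(1-3x)/d$ gives
$$\gamma f-g=C\vartheta\,x^{2a}(1-x)(1-3x). \tag{6.8}$$
Put $y=\frac{\gamma^2(1-x)}{1-3x}=\sum y_ix^i$ and $z=\frac{\gamma(1-x)}{1-3x}=\sum z_ix^i$. Dividing (6.6) by (6.7), $g\equiv Cy\pmod{x^a}$, and then $f\equiv g/\gamma\equiv Cz\pmod{x^a}$ by (6.8). Put $\alpha=\gamma_1=n_1-3c\in\mathbb Z$. So we have: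

* (6.9) $\gamma_{c-i}=g_i=Cy_i$ and $f_i=Cz_i$ for $0\le i\le a-1$, with $y_i,z_i\in\mathbb Z$; $y_0=z_0=1$, $y_1=2\alpha+2$, $z_1=\alpha+2$. In particular $\gamma_a=2(\alpha+1)C$. Modulo $2$ and $x^a$, $z\equiv\gamma$ and $y\equiv\gamma^2\equiv\gamma(x^2)$.
* (6.10) $f_c=3\vartheta$ and $f_a=-(6\alpha+10)\vartheta$. These come from $[x^{2a+2}]$ and $[x^{2a+1}]$ of (6.8): $Cf_c=3C\vartheta$ and $Cf_a+2(\alpha+1)C\cdot3\vartheta=-4C\vartheta$.
* (6.11) $-2c\le\alpha\le c$. By Step 3.6 the line bundles $\det\mathcal N(-1)$ and $\det\mathcal N^*(4)$, of classes $(n_1-c)h$ and $(4c-n_1)h$, are gg, so $c\le n_1\le4c$.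

Everything on the left of (6.8) is now known up to $C$, $\vartheta$ and the integers $\gamma_1,\dots,\gamma_{a-1}$.

## 7. $a\ge3$ is excluded at the prime $2$

Let $a\ge3$, and let $s=v_2(C)$, $t=v_2(\vartheta)$ be the $2$-adic valuations. Congruences are in the ring of rational numbers with odd denominator.

**Step 7.1 (five cases).** We compare contents in (6.8). By (6.9) and (6.10), $\mathrm{cont}(\gamma)=\mathrm{cont}(g)=\min(0,s)$: the coefficients are $1$, integers, $\gamma_a=2(\alpha+1)C$ and $\gamma_c=C$. Similarly $\mathrm{cont}(f)=\min(s,t)$: the coefficients are $f_0=C$, integer multiples of $C$, an even multiple of $\vartheta$, and $3\vartheta$. As $2a>c$, the two terms of $\gamma f=g+C\vartheta x^{2a}(1-4x+3x^2)$ have disjoint supports, so by (F8)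
$$\min(0,s)+\min(s,t)=\min(0,s,s+t).$$
If $s>0$: for $t\ge0$ this says $\min(s,t)=0$, so $t=0$; for $t<0$ it says $t=\min(0,s+t)$, which is false. If $s<0$ it says $\min(s,t)=\min(0,t)$, which forces $t<0$ and $t\le s$. If $s=0$ there is no condition. Five cases remain.

**Case I: $s>0$, $t=0$.** By (6.9), $\gamma_i=Cy_{c-i}\equiv0\pmod2$ for $2\le i\le c$. So modulo $2$: $\gamma\equiv1+\alpha x$, $g\equiv x^c+\alpha x^a$, $f\equiv x^c$. Then (6.8) gives $x^c+\alpha x^{c+1}\equiv x^c+\alpha x^a$, so $\alpha$ is even. Now $[x^{2a}]$ of (6.8) is $\gamma_{a-1}f_c+\gamma_af_a+\gamma_cf_{a-1}=C\vartheta$. As $a\ge3$, $\gamma_{a-1}=Cy_2$. Dividing by $C$,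
$$3y_2\vartheta+2(\alpha+1)f_a+f_{a-1}=\vartheta .$$
Here $y_2\equiv\gamma_1=\alpha\equiv0$ and $f_{a-1}=Cz_{a-1}\equiv0$. So $\vartheta\equiv0$, a contradiction.

**Case II: $s=t=0$.** Modulo $2$: $f_i\equiv z_i\equiv\gamma_i$ for $i\le a-1$, $f_a\equiv0\equiv\gamma_a$, $f_c\equiv1\equiv\gamma_c$. So $\gamma f\equiv\gamma^2\equiv\gamma(x^2)$ and $[x^{2a}]\gamma f\equiv\gamma_a\equiv0$. But $[x^{2a}]\gamma f=C\vartheta\equiv1$ by (6.8).

**Case III: $s=0$, $t<0$.** Modulo $2$, $f/2^t\equiv x^c$ and $g/2^t\equiv0$. So (6.8) divided by $2^t$ gives $\gamma x^c\equiv x^{2a}(1+x^2)$, i.e. $\gamma\equiv x^{a-1}(1+x^2)$, contradicting $\gamma_0=1$.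

**Case IV: $t\le s<0$.** Modulo $2$, $\gamma/2^s\equiv x^c$, and $g/2^{s+t}\equiv0$ because $\mathrm{cont}(g)=s$. So (6.8) divided by $2^{s+t}$ gives $x^cf/2^t\equiv x^{2a}(1+x^2)$, i.e. $f/2^t\equiv x^{a-1}+x^{a+1}$. Its constant term $C/2^t$ is $\equiv0$, so $s>t$. Then $f_{a-1}=Cz_{a-1}$ has valuation $\ge s>t$, contradicting the coefficient of $x^{a-1}$.

**Case V: $s=0$, $t>0$.** We work first modulo $2^t$, then modulo $2^{t+1}$.

*Modulo $2^t$.* Here $f_a\equiv f_c\equiv0$ and $\gamma f\equiv g$. If $i\in[1,a-1]$ were maximal with $f_i\not\equiv0$, then $[x^{c+i}]\gamma f\equiv Cf_i\not\equiv0$, although $\deg g=c$. So $z_i\equiv0\pmod{2^t}$ for $1\le i\le a-1$, i.e. $\gamma\equiv\frac{1-3x}{1-x}=1-2x-2x^2-\cdots\pmod{2^t,x^a}$. So $\gamma_1,\dots,\gamma_{a-1}$ are even, $\gamma_a=2(\alpha+1)C$ is even, and $\gamma\equiv1+x^c\pmod2$.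

*Modulo $2^{t+1}$.* Write $z_i=2^t\hat z_i$ and $\hat z=\sum_{i=1}^{a-1}\hat z_ix^i$. As $C$ is odd, $f_a\equiv0$ and $f_c=3\vartheta\equiv2^t$, we have $f\equiv C+2^t\hat z+2^tx^c$. So (6.8) reads
$$C\gamma+2^t(1+x^c)(\hat z+x^c)\equiv g+2^t(x^{2a}+x^{2a+2}).$$
In degrees $>c$ this says $x^c\hat z+x^{2c}\equiv x^{2a}+x^{2a+2}\pmod2$, i.e. $\hat z\equiv x^{a-1}\pmod2$. In degrees $\le c$ it then says
$$C\gamma+2^t(x^{a-1}+x^c)\equiv g\pmod{2^{t+1}}. \tag{7.1}$$
The coefficient of $x^c$ gives $C^2+2^t\equiv1\pmod{2^{t+1}}$, so $v_2(C^2-1)=t$; since $C^2\equiv1\pmod8$, $t\ge3$.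

*If $a\ge4$*, the coefficients of $x^2$ and $x^{a-1}$ in (7.1) give $C\gamma_2\equiv\gamma_{a-1}$ and $C\gamma_{a-1}+2^t\equiv\gamma_2$. So $C^2\gamma_2+2^t\equiv\gamma_2$. But $(C^2-1)\gamma_2\equiv0\pmod{2^{t+1}}$, since $v_2(C^2-1)=t$ and $\gamma_2$ is even. So $2^t\equiv0\pmod{2^{t+1}}$, a contradiction.

*If $a=3$*, so $c=4$, the coefficient of $x$ in (7.1) gives $C\alpha\equiv g_1=\gamma_3=2(\alpha+1)C$. So $\alpha\equiv-2\pmod{2^{t+1}}$, hence modulo $16$. By (6.11) $-8\le\alpha\le4$, so $\alpha=-2$. Put $\beta=\gamma_2$. As $\frac{1-x}{1-3x}=1+2x+6x^2+\cdots$, we have $z_2=\beta-4+6=\beta+2$ and $y_2=(4+2\beta)-8+6=2\beta+2$. So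
$$\gamma=1-2x+\beta x^2-2Cx^3+Cx^4,\qquad f=C+C(\beta+2)x^2+2\vartheta x^3+3\vartheta x^4 .$$
In (6.8), $[x^5]$ is $-6\vartheta+2\beta\vartheta-2C^2(\beta+2)=0$, i.e. $C^2(\beta+2)=\vartheta(\beta-3)$; and $[x^6]$ is $3\beta\vartheta-4C\vartheta+C^2(\beta+2)=C\vartheta$. Substituting and dividing by $\vartheta$, $4\beta-3=5C$. Also $\beta=\gamma_2=Cy_2=C(2\beta+2)$ by (6.9). Hence $5\beta=(4\beta-3)(2\beta+2)$, i.e. $8\beta^2-3\beta-6=0$, of discriminant $201$, which is not a square; but $\beta$ is rational. Contradiction.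

So **$a\in\{1,2\}$**, i.e. $N\in\{5,9\}$.

## 8. $a=2$: the identity forces $c_1(\mathcal N)=7h$

The purpose is to find the canonical bundle of $X\subset\mathbb P^9$. Here $c=3$, $-6\le\alpha\le3$, and by (6.9), (6.10)
$$\gamma=1+\alpha x+2(\alpha+1)Cx^2+Cx^3,\qquad f=C+C(\alpha+2)x-(6\alpha+10)\vartheta x^2+3\vartheta x^3.$$

**Step 8.1 (three equations).** The identity (6.8) gives
$$\begin{aligned}[x^2]:\quad&(6\alpha+10)\vartheta=2(\alpha+1)C^2+\alpha(\alpha+2)C-\alpha,\\ [x^3]:\quad&(3-10\alpha-6\alpha^2)\vartheta+(2\alpha^2+6\alpha+5)C^2=1,\\ [x^4]:\quad&3\alpha\vartheta-2(\alpha+1)(6\alpha+10)C\vartheta+(\alpha+2)C^2=C\vartheta.\end{aligned}$$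

**Step 8.2 (eliminate $\vartheta$).** Multiply the second by $6\alpha+10$ and substitute the first. The coefficient of $C^2$ is $2(\alpha+1)(3-10\alpha-6\alpha^2)+(6\alpha+10)(2\alpha^2+6\alpha+5)=24\alpha^2+76\alpha+56=4(\alpha+2)(6\alpha+7)$. The constant term is $6\alpha^3+10\alpha^2-9\alpha-10=(\alpha+2)(6\alpha^2-2\alpha-5)$. So
$$(\alpha+2)\big[4(6\alpha+7)C^2+\alpha(3-10\alpha-6\alpha^2)C+(6\alpha^2-2\alpha-5)\big]=0.$$

**Step 8.3 ($\alpha=-2$).** If $\alpha\ne-2$, the bracket is a quadratic equation with a rational root $C$, so its discriminant $\alpha^2(3-10\alpha-6\alpha^2)^2-16(6\alpha+7)(6\alpha^2-2\alpha-5)$ is a square. Its values are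

| $\alpha$ | $-6$ | $-5$ | $-4$ | $-3$ | $-1$ | $0$ | $1$ | $2$ | $3$ |
|---|---|---|---|---|---|---|---|---|---|
| disc. | 946196 | 292265 | 71872 | 13649 | 1 | 560 | 377 | 2164 | 41849 |

Apart from the value at $\alpha=-1$, they lie strictly between $972^2,973^2$; $540^2,541^2$; $268^2,269^2$; $116^2,117^2$; $23^2,24^2$; $19^2,20^2$; $46^2,47^2$; $204^2,205^2$. So $\alpha=-1$, and the quadratic is $4C^2-7C+3=0$, so $C\in\{1,\frac34\}$, and $4\vartheta=1-C$. If $C=1$, then $\vartheta=0$, which is excluded. If $C=\frac34$, then $\vartheta=\frac1{16}$ and the equation $[x^4]$ reads $\frac38=\frac3{64}$, which is false. Hence $\alpha=-2$, so $n_1=\alpha+9=7$. As $\mathrm{Pic}\,X=\mathbb Zh$, $\det\mathcal N=\mathcal O_X(7)$ and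
$$\omega_X=\mathcal O_X(7-10)=\mathcal O_X(-3). \tag{8.1}$$

*A check, not used later.* With $\alpha=-2$ the equations say $\vartheta=C^2-1$ and $-6\vartheta-4C\vartheta=C\vartheta$, so $C=-\frac65$, $\vartheta=\frac{11}{25}$. Then $\gamma=1-2x+\frac{12}5x^2-\frac65x^3$, $\gamma(\frac13)=\frac59$ and $d=27\cdot\frac59=15$, which agrees with the degree found in Section 12 by other means. As $\vartheta\ne0$, the class $\varepsilon$ is really there.

## 9. Cohomology of $I_X$ for $k=4$, $a\in\{1,2\}$

To recover the forms $\omega_i$ or $\tau$ we study the kernel of the contraction $\Omega(-2)\to I_X$ of (3.5). This needs the cohomology of $I_X$, and the two structures of $\Gamma$ give it.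

**Step 9.1 (the table).** By Step 3.5 and (3.1), $H^i(I_X(m))=H^i(\Gamma,mH-E)=H^i(\Gamma,(m-4)H+P)$.

* *$m\ge3$.* By (3.3), $mH-E-K_\Gamma=(a+1)P+(m-2)H$ is nef and big, so $H^i(I_X(m))=0$ for $i\ge1$. For $m\le3$, $(m-4)H+P$ has negative degree on the fibers of $q$, so $H^0(I_X(m))=0$.
* *$m=2$.* $P-2H=K_{\Gamma/\Sigma}$ and $Rq_*\omega_{\Gamma/\Sigma}=\mathcal O_\Sigma[-1]$. So $H^i(I_X(2))=H^{i-1}(\mathcal O_\Sigma)$, which is $\mathbb C$ for $i=1$ and $0$ otherwise.
* *$m=1$.* The bundle is $\omega_{\Gamma/\Sigma}(-H)$, and by relative duality $R^1q_*(\omega_{\Gamma/\Sigma}(-H))=(q_*\mathcal O(H))^*=S=S^*\otimes\det S=q_*\mathcal O(H-P)$. So $H^i(I_X(1))=H^{i-1}(\Gamma,H-P)=H^{i-1}(\Gamma,-3H+E)=H^{i-1}(\mathcal O_{\mathbb P}(-3))=0$ for all $i$, by (3.4).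
* *$m=0$, $a=2$.* Likewise $R^1q_*(\omega_{\Gamma/\Sigma}(-2H))=\mathrm{Sym}^2S=q_*\mathcal O(2H-2P)$. So $H^i(I_X)=H^{i-1}(\Gamma,-6H+2E)=H^{i-1}(\mathcal O_{\mathbb P}(-6))=0$ for all $i$; (3.4) applies to $l=2$ since $c=3$, and $N=9$.
* *$m<0$.* $H^i(I_X(m))=H^{i-1}(\mathcal O_X(m))=0$ for $1\le i\le\dim X$, by Kodaira.

**Step 9.2 (the only nonzero $H^1$ comes from $\Omega$).** Let
$$0\to\mathcal K\to\Omega(-2)\to I_X\to0 \tag{9.1}$$
be given by (3.5). *Claim: the induced map $H^1(\Omega)\to H^1(I_X(2))$ is an isomorphism.* Both spaces have dimension $1$, so it has to be shown nonzero. On $\Gamma$ there are two surjections from $p^*\Omega$. One is $p^*\Omega\to\mathcal O(2H-E)$, induced by $v$; it is surjective because $I_X\cdot\mathcal O_\Gamma=\mathcal O(-E)$. The other is $p^*\Omega\to\Omega_{\Gamma/\Sigma}=\omega_{\Gamma/\Sigma}=\mathcal O(P-2H)=\mathcal O(2H-E)$, surjective because $p$ embeds the fibers of $q$. Over $\mathbb P^N\setminus X$ both have as kernel the covectors that vanish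 on the line $L$. The kernels are subbundles that agree on a dense open set, so they coincide, and the two maps agree up to an element of $H^0(\mathcal O_\Gamma^*)=\mathbb C^*$.

By adjunction, $\Omega\to I_X(2)=Rp_*\mathcal O(2H-E)$ is the composite $\Omega\to Rp_*p^*\Omega\to Rp_*\mathcal O(2H-E)$. So the map in question is, up to a scalar, $H^1(\Omega)\to H^1(\Gamma,\omega_{\Gamma/\Sigma})=H^0(R^1q_*\omega_{\Gamma/\Sigma})=\mathbb C$. The generator $c_1(\mathcal O(1))$ of $H^1(\Omega)$ restricts on a fiber $\tilde L$ to $c_1(\mathcal O_L(1))\ne0$ in $H^1(L,\omega_L)$. So the map is nonzero.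

## 10. $N=5$: four skew $2$-forms

Now $a=1$, $c=2$ and $X$ is a threefold. The plan: $\mathcal K$ is a bundle of rank $4$, and we show that $\mathcal K(4)$ is trivial.

**Step 10.1 ($d=7$ and $h^i(\mathcal O_X)=0$ for $i>0$).** By Step 9.1, $\chi(\mathcal O_X(1))=6$, $\chi(\mathcal O_X(2))=21+1=22$ and $\chi(\mathcal O_X(3))=56$. Hence
$$\chi(\mathcal O_X(m))=6+16(m-1)+18\tbinom{m-1}2+d\tbinom{m-1}3 ,$$
so $\chi(\mathcal O_X)=6-16+18-d=8-d$. The coefficient of $m^2$ is $9-d$; by Riemann–Roch it is $-\frac14K_Xh^2$, so $K_Xh^2=4d-36$. By (F1), $h^1(\mathcal O_X)=0$. Comparing the two descriptions of $\Gamma$, $h^{0,3}(X)=h^{1,4}(\Gamma)=h^{1,4}(\Sigma)+h^{0,3}(\Sigma)$. Since $\dim\Sigma=4$, $h^{1,4}(\Sigma)=h^{3,0}(\Sigma)=h^{0,3}(\Sigma)$, and this is $0$ because $\Sigma$ is Fano. So $h^3(\mathcal O_X)=0$, $8-d=1+h^2(\mathcal O_X)\ge1$, and $d\le7$. For a smooth hyperplane section $S_0$ of $X$, $K_{S_0}h=K_Xh^2+d=5d-36<0$, so $H^2(\mathcal O_{S_0})=H^0(\omega_{S_0})^*=0$. As $H^2(\mathcal O_X(-1))=0$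 by Kodaira, $H^2(\mathcal O_X)\to H^2(\mathcal O_{S_0})=0$ is injective, so $H^2(\mathcal O_X)=0$ and $d=7$.

**Step 10.2 ($\mathcal K$ is $4$-regular).** We read (9.1) degree by degree.

* $H^1(\mathcal K(3))=0$, since $H^0(I_X(3))=0=H^1(\Omega(1))$.
* $H^2(\mathcal K(2))=0$, by Step 9.2 and $H^2(\Omega)=0$.
* $H^3(\mathcal K(1))=0$, since $H^2(I_X(1))=0=H^3(\Omega(-1))$.
* $H^4(\mathcal K)=0$, since $H^3(I_X)=H^2(\mathcal O_X)=0=H^4(\Omega(-2))$.
* $H^5(\mathcal K(-1))=0$, since $H^5(\Omega(-3))=0$ and $H^4(I_X(-1))=H^3(\mathcal O_X(-1))=H^0(\omega_X(1))^*=0$, the last because $(K_X+h)h^2=-8+7<0$.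

**Step 10.3 ($\mathcal K(4)$ is trivial).** As $X$ is smooth of codimension $2$, $I_X$ has local projective dimension $1$, so $\mathcal K$ is locally free of rank $4$. We have $c_1(\mathcal K)=c_1(\Omega(-2))=-6-10=-16$, so $\det\mathcal K(4)=\mathcal O$. As $\mathcal K(4)$ is gg, there are four sections that are independent at one point; their determinant is a nonzero constant. So $\mathcal K(4)\cong\mathcal O^4$, and
$$0\to\mathcal O^4\xrightarrow{(\omega_1,\dots,\omega_4)}\Omega(2)\to I_X(4)\to0,\qquad\omega_i\in\Lambda^2V, \tag{10.1}$$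
with linearly independent $\omega_i$.

**Step 10.4 ($\Sigma$ is the set of lines on which all $\omega_i$ vanish).** Let $x\notin X$. By (10.1) the covectors $\omega_i(x,\cdot)$ on $U/x$ are independent, and their common kernel is spanned by $v(x)$. So the line of $\Sigma$ through $x$ is the only line through $x$ on which all $\omega_i$ vanish. The lines of $\Sigma$ not contained in $X$ are dense in $\Sigma$, so by closure the $\omega_i$ vanish on all lines of $\Sigma$. Let $x\in X$. The fiber of the cokernel is $\mathcal N_x^*$ (twisted), of dimension $2$, so the $\omega_i(x,\cdot)$ have rank $3$, and the lines through $x$ with all $\omega_i=0$ form a $\mathbb P^1$. This $\mathbb P^1$ contains $p^{-1}(x)=\mathbb P(\mathcal N_x)\cong\mathbb P^1$, the set of lines of $\Sigma$ through $x$; so they coincide. Every line passes through some point, so $\Sigma=\{L:\omega_i|_L=0\ \forall i\}$. This is form a).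

## 11. $N=9$: an extension of $\mathcal K$ that is locally free

Now $a=2$, $c=3$, $\dim X=6$ and $\omega_X=\mathcal O_X(-3)$. One would like to repeat Section 10. It stops at Step 10.3: $X$ has codimension $3$, $\mathcal K$ has rank $8$ and is not locally free along $X$. We repair this by an extension $\mathcal G$ of $\mathcal K$ by a line bundle, and then prove that $\mathcal G^*$ is $\Omega(5)$.

**Step 11.1 (the sheaf $\mathcal Ext^1(\mathcal K,\mathcal O)$ and the bundle $\mathcal G$).** $I_X$ has local projective dimension $2$, so $\mathcal K$ has local projective dimension $\le1$. Dualize (9.1). As $\mathcal Ext^1(I_X,\mathcal O)=\mathcal Ext^2(\mathcal O_X,\mathcal O)=0$, we get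
$$0\to\mathcal O\xrightarrow{\,v\,}T(2)\to\mathcal K^*\to0,\qquad\mathcal Ext^1(\mathcal K,\mathcal O)=\mathcal Ext^3(\mathcal O_X,\mathcal O)=\omega_X(10)=\mathcal O_X(7). \tag{11.1}$$
By Bott,
$$H^1(\mathcal K^*(m))=H^2(\mathcal K^*(m))=0\quad\text{for all }m. \tag{11.2}$$
The local-to-global sequence $\mathrm{Ext}^1(\mathcal K,\mathcal O(-7))\to H^0(\mathcal Ext^1(\mathcal K,\mathcal O(-7)))\to H^2(\mathcal K^*(-7))=0$ shows that the section $1$ of $\mathcal Ext^1(\mathcal K,\mathcal O(-7))=\mathcal O_X$ lifts to an extension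
$$0\to\mathcal O(-7)\to\mathcal G\to\mathcal K\to0. \tag{11.3}$$
Dualizing, the connecting map $\mathcal O(7)\to\mathcal Ext^1(\mathcal K,\mathcal O)=\mathcal O_X(7)$ is multiplication by the class of the extension, i.e. the natural surjection. So $\mathcal Ext^1(\mathcal G,\mathcal O)=0$. Locally $\mathcal G$ has a resolution $0\to F_1\to F_0\to\mathcal G\to0$ by free modules; $F_0^*\to F_1^*$ is then surjective, so the resolution splits. Thus $\mathcal G$ is locally free, of rank $9$, and
$$0\to\mathcal K^*\to\mathcal G^*\to I_X(7)\to0. \tag{11.4}$$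

**Step 11.2 (cohomology of $\mathcal G^*$).** We need this for two regularity arguments.

First, $H^i(\mathcal K(m))=0$ for $2\le i\le7$ and all $m$. By (9.1) it lies between $H^{i-1}(I_X(m))$ and $H^i(\Omega(m-2))=0$. By Step 9.1 the first is $0$ unless $(i,m)=(2,2)$, and in that case Step 9.2 gives the vanishing. Next, $H^1(\mathcal K(m))=0$ for $m\le3$: as $H^0(I_X(m))=0$, it is the kernel of $H^1(\Omega(m-2))\to H^1(I_X(m))$, whose source is $0$ unless $m=2$, where Step 9.2 applies. By (11.3), $H^i(\mathcal G(m))=H^i(\mathcal K(m))$ for $1\le i\le7$. Serre duality, $H^i(\mathcal G^*(m))=H^{9-i}(\mathcal G(-m-10))^*$, gives: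

* $H^i(\mathcal G^*(m))=0$ for $2\le i\le7$ and all $m$, and $H^8(\mathcal G^*(m))=0$ for $m\ge-13$;
* $H^9(\mathcal G^*(-12))=H^0(\mathcal G(2))^*=0$, since $H^0(\mathcal O(-5))=0$ and $H^0(\mathcal K(2))\subset H^0(\Omega)=0$.

By (11.2) and (11.4), $H^1(\mathcal G^*(m))=H^1(I_X(7+m))$. By (11.1), (11.2) and (11.4), $H^0(\mathcal G^*(-4))=0$, as $H^0(T(-2))=0=H^0(I_X(3))$; and $h^0(\mathcal G^*(-3))=h^0(T(-1))+h^0(I_X(4))=10+h^0(I_X(4))$. Finally $\mathcal G^*(-3)$ is $0$-regular: $H^1(\mathcal G^*(-4))=H^1(I_X(3))=0$, and $H^i(\mathcal G^*(-3-i))=0$ for $2\le i\le9$ by the list. Hence $\mathcal G^*(-3)$ is gg.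

**Step 11.3 ($h^0(I_X(4))=35$).** This makes the two spaces of sections compared below equal in dimension. By Serre duality and (8.1), $\chi(\mathcal O_X(m))$, of degree $6$ in $m$, is invariant under $m\mapsto-3-m$, hence is a cubic polynomial in $\kappa=(m+1)(m+2)$. By Step 9.1 and Kodaira, with $H^6(\mathcal O_X(-1))=H^0(\mathcal O_X(-2))^*=0$, its values at $m=-1,0,1,2$, i.e. at $\kappa=0,2,6,12$, are $0$, $1$, $10$, $55+1=56$. So
$$\chi(\mathcal O_X(m))=\frac\kappa6+\frac{\kappa^2}8+\frac{\kappa^3}{48},$$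
and at $m=4$, $\kappa=30$, it is $5+112.5+562.5=680$. As $H^i(I_X(4))=0$ for $i\ge1$, $h^0(I_X(4))=715-680=35$. Hence
$$h^0(\mathcal G^*(-3))=45=h^0(\Omega(2)). \tag{11.5}$$

**Step 11.4 (a map $\Psi:\Omega(5)\to\mathcal G^*$).** We lift the contraction $\Omega(5)\to I_X(7)$ through (11.4). The obstruction lies in $\mathrm{Ext}^1(\Omega(5),\mathcal K^*)=H^1(T(-5)\otimes\mathcal K^*)$. By (11.1) tensored with $T(-5)$, this lies between $H^1(T\otimes T(-3))$ and $H^2(T(-5))=0$. By the Euler sequence tensored with $T(-3)$, i.e. $0\to T(-3)\to U\otimes T(-2)\to T\otimes T(-3)\to0$, the group $H^1(T\otimes T(-3))$ lies between $U\otimes H^1(T(-2))=0$ and $H^2(T(-3))=0$. So the obstruction vanishes and we have $\Psi:\Omega(5)\to\mathcal G^*$ over the identity of $I_X(7)$. It restricts to $\Psi':\mathcal K(7)\to\mathcal K^*$ on the kernels.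

**Step 11.5 ($\dim\mathrm{Hom}(\mathcal K(7),\mathcal K^*)\le1$, so $\Psi'$ is symmetric or skew).** First, $\mathrm{Hom}(\Omega(5),\mathcal K^*)=H^0(T(-5)\otimes\mathcal K^*)=0$, since $H^1(T(-5))=0$ and $H^0(T\otimes T(-3))=0$; the latter follows from $H^0(T(-2))=H^1(T(-3))=0$ by the Euler sequence. So by (9.1) $\mathrm{Hom}(\mathcal K(7),\mathcal K^*)\subset\mathrm{Ext}^1(I_X(7),\mathcal K^*)$. Next, $\mathrm{Ext}^1(I_X(7),T(2))=0$: it lies between $\mathrm{Ext}^1(\mathcal O(7),T(2))=H^1(T(-5))=0$ and $\mathrm{Ext}^2(\mathcal O_X(7),T(2))$, which is dual to $H^7$ of a sheaf on the $6$-dimensional $X$. So by (11.1)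
$$\mathrm{Ext}^1(I_X(7),\mathcal K^*)\subset\mathrm{Ext}^2(I_X(7),\mathcal O)\cong\mathrm{Ext}^3(\mathcal O_X(7),\mathcal O)\cong H^6(\mathcal O_X(-3))^*\cong H^0(\mathcal O_X)=\mathbb C .$$
Now $\mathrm{Hom}(\mathcal K(7),\mathcal K^*)$ is the space of bilinear forms $\mathcal K\times\mathcal K\to\mathcal O(-7)$, and transposition acts on it as an involution. As the dimension is $\le1$, $\Psi'^t=\pm\Psi'$.

**Step 11.6 (the kernel of $\Psi$ on sections consists of nondegenerate forms).** Let $\Lambda_0=\ker\big(H^0(\Omega(2))\to H^0(\mathcal G^*(-3))\big)$ and $r=\dim\Lambda_0$. We want $r=0$. By (11.5) the image has a complement $R\subset H^0(\mathcal G^*(-3))$ of dimension $r$. As $\mathcal G^*(-3)$ is gg, $\Omega(5)\oplus R\otimes\mathcal O(3)\to\mathcal G^*$ is surjective. Let $B$ be its kernel, a bundle of rank $9+r-9=r$, with $H^0(B(-3))=\Lambda_0$.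

*$B(-3)$ is $0$-regular.* For $1\le i\le9$, $H^i(\Omega(2-i))=0$ and $H^i(\mathcal O(-i))=0$. So it suffices that $H^{i-1}(\Omega(2-i)\oplus R\otimes\mathcal O(-i))\to H^{i-1}(\mathcal G^*(-3-i))$ is surjective:

* $i=1$: the target $H^0(\mathcal G^*(-4))$ is $0$;
* $i=2$: $H^1(\Omega)\to H^1(\mathcal G^*(-5))\cong H^1(I_X(2))$ is the map of Step 9.2, because $\Psi$ lifts the contraction; it is an isomorphism;
* $3\le i\le8$: the target is $0$ by Step 11.2;
* $i=9$: the target $H^8(\mathcal G^*(-12))$ is $0$ by Step 11.2.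

Hence $B(-3)$, of rank $r$, is generated by its $r$-dimensional space of sections, so $B(-3)=\Lambda_0\otimes\mathcal O$. It is a subbundle of $\Omega(2)\oplus R\otimes\mathcal O$, and its component in $R\otimes\mathcal O$ is zero. Therefore every nonzero $\omega\in\Lambda_0\subset\Lambda^2V$ is nowhere zero as a section of $\Omega(2)$: $\omega(x,\cdot)\ne0$ for all $x\neq 0$, i.e. $\omega$ is nondegenerate on $U$. A pencil of skew forms on $\mathbb C^{10}$ contains a degenerate one, a zero of the Pfaffian. So $r\le1$.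

**Step 11.7 ($r=0$, and $\Psi$ is an isomorphism).** Here the symmetry of $\Psi'$ is used. Let $W=H^0(\mathcal K(4))=\ker(\Lambda^2V\to H^0(I_X(4)))$. By Step 11.3, $\dim W\ge45-35=10$. An element of $\Lambda_0$ has zero image in $H^0(I_X(4))$, so it lies in $W$, and $\Lambda_0=\ker\big(\Psi':W\to H^0(\mathcal K^*(-3))\big)$, where $H^0(\mathcal K^*(-3))=H^0(T(-1))=U$ by (11.1). The pairing of $\omega'\in W$ with $u\in U$, a section of $\mathcal O(1)$, is the linear form $x\mapsto\omega'(x,u)$.

Suppose $0\ne\omega\in\Lambda_0$. For $\omega'\in W$ put $u'=\Psi'(\omega')\in U$. By Step 11.5, for all $x$,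
$$\omega(x,u')=\langle\Psi'(\omega'),\omega\rangle=\pm\langle\Psi'(\omega),\omega'\rangle=0 .$$
As $\omega$ is nondegenerate, $u'=0$. So $W=\Lambda_0$ and $r\ge10$, contradicting $r\le1$. Hence $r=0$, so $R=0$ and $B=0$, and $\Psi$ is an isomorphism.

**Step 11.8 (the $3$-form).** Splice (11.1) and (11.4), with $\mathcal G^*\cong\Omega(5)$ via $\Psi$:
$$0\to\mathcal O\xrightarrow{\,v\,}T(2)\xrightarrow{\ \theta\ }\Omega(5)\to I_X(7)\to0, \tag{11.6}$$
the last map being contraction with $v$. Let $\mathcal Q=T(-1)$, so that $\mathcal Q^*=\Omega(1)\subset V\otimes\mathcal O$ is the bundle of covectors on $U$ vanishing on $x$. Then $\theta(-3):\mathcal Q\to\mathcal Q^*(1)$ is an element of $H^0(\mathcal Q^*\otimes\mathcal Q^*(1))\subset V\otimes V\otimes V$. That is, it is a trilinear form $\tau(x,u,w)$ on $U$ with $\tau(x,x,w)=0=\tau(x,u,x)$. So $\tau$ changes sign under the transpositions $(12)$ and $(13)$, which generate the symmetric group, and $\tau\in\Lambda^3V$.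

**Step 11.9 ($\Sigma$ is the set of lines with $\tau(u,w,\cdot)=0$).** Let $x\notin X$. By (11.6) the kernel of $\tau(x,\cdot,\cdot)$ on $U/x$ is spanned by $v(x)$, so the line of $\Sigma$ through $x$ is the only line $\langle x,w\rangle$ with $\tau(x,w,\cdot)=0$. By closure, all lines of $\Sigma$ satisfy the condition. Let $x\in X$. The fiber of the cokernel of $\theta$ is $\mathcal N_x^*$ (twisted), of dimension $3$, so $\tau(x,\cdot,\cdot)$ has rank $6$ on $U/x$, and the lines through $x$ with $\tau(x,w,\cdot)=0$ form a $\mathbb P^2$. This $\mathbb P^2$ contains $p^{-1}(x)=\mathbb P(\mathcal N_x)\cong\mathbb P^2$, the set of lines of $\Sigma$ through $x$, hence equals it. So $\Sigma=\{\langle u,w\rangle:\tau(u,w,\cdot)=0\}$, form b).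

With Corollary 5.7, Section 7, Section 10 and Step 3.1 (smoothness of $\Sigma$), this proves Theorem A, and with the Classification Theorem the conjecture. $\blacksquare$

## 12. Uniqueness of the forms, and the converse

**Proof of Theorem B (1).** $\Sigma$ is smooth by Step 3.1, hence Cohen–Macaulay. For $k\le3$ the Classification Theorem applies, and for $k\ge4$ Theorem A.

**Proof of Theorem B (2).** The sequences are twists of (10.1) and (11.6). We have $\deg X=7$ by Step 10.1, and $\deg X=6!/48=15$ by Step 11.3; $\omega_X=\mathcal O_X(-3)$ is (8.1).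

*Uniqueness for $N=5$.* A form $\omega\in\Lambda^2V$ vanishes on all lines of $\Sigma$ iff $\omega(x,v(x))=0$ for all $x$, i.e. iff its contraction with $v$ is $0$, i.e. iff it lies in $H^0(\mathcal K(4))=\langle\omega_1,\dots,\omega_4\rangle$. So forms $\omega'_1,\dots,\omega_4'$ that also define $\Sigma$ lie in this space. They span it: with fewer than four independent forms there would be at least a $\mathbb P^1$ of lines of $\Sigma$ through a general point.

*Uniqueness for $N=9$.* Suppose $\tau'$ also defines $\Sigma$. Then $\tau'\ne0$, and $\tau'$ induces a map $T(2)\to\Omega(5)$ that kills $v$ and, being skew, has image in the kernel $\mathcal K(7)$ of contraction with $v$. So it gives a nonzero element of $\mathrm{Hom}(\mathcal K^*,\mathcal K(7))$. By (11.6), $\theta$ induces an isomorphism $\mathcal K^*\cong\mathcal K(7)$; composing with it on both sides identifies $\mathrm{Hom}(\mathcal K(7),\mathcal K^*)$ with $\mathrm{Hom}(\mathcal K^*,\mathcal K(7))$, so the latter has dimension $\le1$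 by Step 11.5. Hence $\tau'$ is a multiple of $\tau$.

**Proof of Theorem B (3).** Let $v\in H^0(T(2))$ be the given section, with zero scheme $D$. Here $\Lambda^4\Omega(8)=T(-6)(8)=T(2)$ on $\mathbb P^5$, and $\Lambda^8\mathcal Q^*(4)=\mathcal Q\otimes\det\mathcal Q^*(4)=\mathcal Q(3)=T(2)$ on $\mathbb P^9$. Let $Z$ be the set of lines in question, with its reduced structure.

*Fibers off $D$.* If $x\notin D$, the $\omega_i(x,\cdot)$ are independent on the $5$-dimensional $U/x$ (resp. $\tau(x,\cdot,\cdot)$ has rank $8$ on the $9$-dimensional $U/x$), and the kernel is spanned by $v(x)$. So exactly one line of $Z$ passes through $x$, namely $\langle x,v(x)\rangle$.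

*Fibers over $D$.* At $x\in D$ the rank is exactly $3$ (resp. $6$). It is at most that, since the $4\times4$ minors (resp. $8\times8$ Pfaffians) vanish. Suppose it is $\le2$ (resp. $\le4$). After a local change of basis, a $4\times5$ matrix of rank $\le2$ at $x$ has the block form of an invertible $2\times2$ block and a remaining block with entries in $\mathfrak m_x$ (or is even more degenerate), so all $4\times4$ minors lie in $\mathfrak m_x^2$. Likewise the skew $9\times9$ matrix becomes an invertible skew block of size $4$ and a skew $5\times5$ block with entries in $\mathfrak m_x$ (or is even more degenerate). An $8\times8$ Pfaffian that omits an index of the second block is a unit times a $4\times4$ Pfaffian of that block, hence in $\mathfrak m_x^2$; one that omits an index of the first block is $0$, as both blocks left have odd size. In both cases the ideal of $D$ lies in $\mathfrak m_x^2$, which is impossible because $D$ is smooth of positive codimension at $x$.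

*Irreducibility.* Let $\Gamma_Z=\{(x,L):x\in L\in Z\}$. Its fibers over $D$ are $\mathbb P^1$ (resp. $\mathbb P^2$), so its part over $D$ has dimension $3+1=4$ (resp. $6+2=8$). On the other hand $\Gamma_Z\subset\mathbb P(\mathcal Q)$. Let $\ell\subset\mathcal Q$ be the tautological line bundle. Then $\Gamma_Z$ is the zero locus of $4$ sections of the line bundle $\ell^*(1)$ on a $9$-fold (resp. of one section of the rank $8$ bundle $(\mathcal Q/\ell)^*\otimes\ell^*(1)$ on a $17$-fold). So all its components have dimension $\ge5$ (resp. $\ge9$). Hence $\Gamma_Z$ is the closure of its part over $\mathbb P^N\setminus D$, which is the image of $\mathbb P^N\setminus D$ under $x\mapsto(x,\langle x,v(x)\rangle)$. So $\Gamma_Z$ is irreducible of dimension $N$. Since $\Gamma_Z\to Z$ is surjective with fibers $\mathbb P^1$, $Z$ is irreducible of dimension $N-1$, and its order is $1$.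

*Fundamental scheme.* The map $\varphi$ of $Z$ is $x\mapsto x\wedge v(x)$, given by forms of degree $4$ with zero scheme $D$, of codimension $\ge2$. So there is no common factor, and $X(Z)=D$. As $D$ is smooth and nonempty, Steps 3.1 and 3.2 apply: $Z$ is smooth and $k=4$. $\square$
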